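# Squares of almost periodic elements in the von Neumann algebra of a free group

## 1. The guess: almost periodic elements form a C$^*$-algebra

A bounded function on a group is almost periodic, in the classical sense, if its set of translates is relatively compact in the sup norm. These functions form a C$^*$-algebra. The point to check is products, and it is easy: translation is an automorphism, so the translates of $fg$ lie in the product of two relatively compact sets.

There is a dual notion, with the group von Neumann algebra in place of bounded functions and the Fourier algebra in place of the convolution algebra. The first guess is that the almost periodic elements again form a C$^*$-algebra, and even that they are exactly the norm closure of the linear combinations of translation operators. We make the guess precise, see it succeed on simple groups, and then see it fail.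

Let $G$ be a locally compact group and let $VN(G)$ be the von Neumann algebra on $L^2(G)$ generated by the left translations $\lambda(s)$, $s\in G$.

**Fourier algebra.** $A(G)$ is the set of functions $a(s)=\langle\lambda(s)\xi|\eta\rangle$ with $\xi,\eta\in L^2(G)$, and $\|a\|=\inf\|\xi\|\|\eta\|$ over all such representations of $a$. With pointwise product it is a commutative Banach algebra, and it is the predual of $VN(G)$ through $\langle x,a\rangle=\langle x\xi|\eta\rangle$. In particular $\langle\lambda(s),a\rangle=a(s)$.

Take $G=\mathbb Z$. The Fourier transform turns $\lambda(m)$ into multiplication by $z^m$ on $L^2(\mathbb T)$, so $VN(\mathbb Z)=L^\infty(\mathbb T)$. Products $\xi\bar\eta$ of $L^2$ functions are exactly the $L^1$ functions, so $A(\mathbb Z)$ consists of the sequences $a(m)=\int_{\mathbb T} z^m g$ with $g\in L^1(\mathbb T)$.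

**Module action.** For $a\in A(G)$ and $x\in VN(G)$, define $a\star x\in VN(G)$ by $\langle a\star x,b\rangle=\langle x,ba\rangle$ for $b\in A(G)$. Since $A(G)$ is commutative, the left and right actions on the dual agree. Put $L_x:A(G)\to VN(G)$, $L_x(a)=a\star x$.

We have $\|a\star x\|\le\|a\|\|x\|$ and $a\star\lambda(s)=a(s)\lambda(s)$. The map $x\mapsto a\star x$ is weak$^*$-continuous, being an adjoint map.

**Almost periodic elements.** $AP(\hat G)$ is the set of $x\in VN(G)$ for which $L_x$ is a compact operator. We write $C^*_\delta(G)$ for the C$^*$-algebra generated by the $\lambda(s)$, that is, the norm closure of $\operatorname{span}\{\lambda(s):s\in G\}$.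

The question, from Matthew Daws, "Remarks on the Quantum Bohr Compactification", arXiv:1307.1412 (2013), is this: is $AP(\hat G)$ a C$^*$-subalgebra of $VN(G)$ for every locally compact group $G$? That paper states that in full generality this is unknown.

Some of it is immediate. The map $x\mapsto L_x$ is linear and contractive, and compact operators form a norm-closed space. Hence $AP(\hat G)$ is a norm-closed linear space. Each $L_{\lambda(s)}$ has rank at most one, so
$$C^*_\delta(G)\subseteq AP(\hat G)\qquad\text{for every }G. \tag{1}$$
Adjoints will also cause no trouble (Lemma 4). Everything depends on products, and here the classical argument does not carry over: on $\lambda(s)$ the action of $a$ is multiplication by $a(s)$, and $x\mapsto a\star x$ is not multiplicative unless $a$ has special properties.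

**Coefficients.** Let $G$ be discrete, with $\tau(x)=\langle x\delta_e|\delta_e\rangle$ and $\hat x(s)=\langle x\delta_e|\delta_s\rangle$. The function $t\mapsto\langle\lambda(t)\delta_e|\delta_s\rangle$ is $\delta_s$, so $\delta_s\in A(G)$ and $\hat x(s)=\langle x,\delta_s\rangle$. Elements of $VN(G)$ commute with the right translations $\rho(s)\delta_t=\delta_{ts^{-1}}$, hence
$$\langle x\delta_s|\delta_t\rangle=\langle \rho(s^{-1})x\delta_e|\delta_t\rangle=\langle x\delta_e|\rho(s)\delta_t\rangle=\hat x(ts^{-1}). \tag{2}$$
So $\hat x\in\ell^2(G)$ determines $x$. Moreover $\langle a\star x,\delta_s\rangle=\langle x,\delta_s a\rangle$ gives the first formula below, (2) gives the second, and expanding $v\delta_e=\sum_s\hat v(s)\delta_s$ and using (2) gives the third: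
$$\widehat{a\star x}(s)=a(s)\hat x(s),\qquad \widehat{x^*}(s)=\overline{\hat x(s^{-1})},\qquad \widehat{uv}(t)=\sum_s\hat u(ts^{-1})\hat v(s). \tag{3}$$
The sum converges absolutely, as both factors are in $\ell^2$.

## 2. Finite groups, the integers, discrete amenable groups

If $G$ is finite, all spaces are finite-dimensional and $AP(\hat G)=VN(G)=C^*_\delta(G)$.

For $G=\mathbb Z$, is the function $1_U\in L^\infty(\mathbb T)$, with $U$ an open half circle, almost periodic? Let $\varphi_n(m)=(1-\frac{|m|}{n+1})^+$. This lies in the unit ball of $A(\mathbb Z)$, as $\varphi_n(m)=\langle\lambda(m)\xi_n|\xi_n\rangle$ with $\xi_n=(n+1)^{-1/2}\sum_{l=0}^n\delta_l$. Then $\varphi_n\star1_U$ is the Fejér mean $\sigma_n1_U$, a continuous function. If $L_{1_U}$ were compact, some subsequence would converge uniformly to a continuous function. But $\sigma_n1_U\to1_U$ in $L^2$, and $1_U$ is not a.e. equal to a continuous function. So $1_U\notin AP(\hat{\mathbb Z})$. The same device works for all discrete amenable groups.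

**Proposition 1.** If $G$ is discrete and amenable, then $AP(\hat G)=C^*_\delta(G)$.

*Proof.* By Følner's condition, for each finite $S\subseteq G$ and $\varepsilon>0$ there is a finite nonempty $F$ with $|sF\triangle F|\le\varepsilon|F|$ for $s\in S$. Put $\varphi_F(s)=|F|^{-1}\langle\lambda(s)1_F|1_F\rangle=|sF\cap F|/|F|$. This function has norm at most $1$ in $A(G)$ and finite support, and along the net indexed by $(S,\varepsilon)$ it tends to $1$ pointwise, because $|sF\cap F|=|F|-\frac12|sF\triangle F|$.

Let $x\in AP(\hat G)$. By (3), $\varphi_F\star x$ has finitely supported coefficients, so it lies in $\operatorname{span}\lambda(G)$. By compactness a subnet converges in norm to some $y\in C^*_\delta(G)$. Its coefficients are $\hat y(s)=\lim\varphi_F(s)\hat x(s)=\hat x(s)$, so $y=x$. The other inclusion is (1). $\square$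

So $AP(\hat{\mathbb Z})=C(\mathbb T)$: here "almost periodic" means "continuous". Daws's paper also records that $AP(\hat G)=C^*_\delta(G)$ for all abelian $G$, and that there is a compact group with $C^*_\delta(G)\ne AP(\hat G)$. The last fact refutes the stronger half of the guess, but an $AP(\hat G)$ larger than $C^*_\delta(G)$ could still be a C$^*$-algebra. We shall see that it need not be.

## 3. Free generators: no bounded approximate identity, and large operators with small orbit maps

The proof of Proposition 1 needs a norm-bounded net of finitely supported functions in $A(G)$ tending to $1$ pointwise. We now look at a group where there is none.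

Let $\Gamma$ be the free group on $h,g_1,g_2,\dots$. Let $P_j$ (resp. $Q_j$) be the projection of $\ell^2(\Gamma)$ onto the closed span of the $\delta_s$ for which the reduced word $s$ begins with $g_j$ (resp. $g_j^{-1}$). The $P_j$ are mutually orthogonal, and so are the $Q_j$. If $s$ does not begin with $g_j^{-1}$, then $g_js$ begins with $g_j$. Hence
$$\lambda(g_j)=\lambda(g_j)Q_j+R_j,\qquad R_j:=\lambda(g_j)(1-Q_j)=P_jR_j,\qquad\|R_j\|\le1. \tag{4}$$

Let $J\subset\mathbb N$ be finite and let $c_j$ be scalars. Write $\sum_jc_j\lambda(g_j)=T_1+T_2$ with $T_1=\sum_j c_j\lambda(g_j)Q_j$ and $T_2=\sum_jc_jR_j$. Since $Q_iQ_j=0$ for $i\ne j$, $T_1T_1^*=\sum_j|c_j|^2\lambda(g_j)Q_j\lambda(g_j)^*\le\|c\|_2^2\,1$. Since $R_i^*R_j=R_i^*P_iP_jR_j=0$ for $i\neq j$, $T_2^*T_2=\sum_j|c_j|^2R_j^*R_j\le\|c\|_2^2\,1$. Therefore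
$$\Big\|\sum_{j\in J}c_j\lambda(g_j)\Big\|\le2\|c\|_2 . \tag{5}$$
Pair this operator with $a\in A(\Gamma)$: $|\sum_jc_ja(g_j)|\le2\|c\|_2\|a\|$ for all $c$, so
$$\sum_{j\in J}|a(g_j)|^2\le4\|a\|^2. \tag{6}$$

This is exactly where the method of Section 2 stops. If $\|a_i\|\le C$ and $a_i\to1$ pointwise, then (6) gives $|J|\le4C^2$ in the limit, for every finite $J$, which is absurd.

The same inequality does something positive. Let $y=N^{-1/2}\sum_{j\in J}\lambda(g_j)$ with $|J|=N$. Then $\|y\|\ge\|y\delta_e\|=1$, whereas by (5) and (6)
$$\|a\star y\|=N^{-1/2}\Big\|\sum_{j\in J}a(g_j)\lambda(g_j)\Big\|\le2N^{-1/2}\Big(\sum_{j\in J}|a(g_j)|^2\Big)^{1/2}\le4N^{-1/2}\|a\| .$$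
So an operator of norm at least $1$ can have an orbit map of norm at most $4N^{-1/2}$. A series of such operators may define an element $x$ without converging in norm, while $\sum_k L_{y_k}$ converges in norm to a compact operator. That is a way to almost periodic elements outside $C^*_\delta(\Gamma)$.

With scalar coefficients, however, nothing comes out. If $x\in VN(\Gamma)$ has $\hat x$ supported on $\{g_1,g_2,\dots\}$, then $\hat x\in\ell^2$. By (5) the series $\sum_j\hat x(g_j)\lambda(g_j)$ is norm-Cauchy, and its sum has the coefficients of $x$. So $x\in C^*_\delta(\Gamma)$. The reason is that (5) measures size by $\sum|c_j|^2$, and a convergent series of nonnegative numbers has small tails.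

A series of nonnegative *functions* can behave differently: its partial sums can be bounded and converge pointwise, but not uniformly. So the scalars $c_j$ should be replaced by functions. The unused generator $h$ supplies them.

## 4. Coefficients in the group algebra of $\langle h\rangle$

Let $H=\langle h\rangle$ and $\mathbb C[H]=\operatorname{span}\{\lambda(h^m):m\in\mathbb Z\}$. On each summand of $\ell^2(\Gamma)=\bigoplus\ell^2(Hs)$ the operator $\lambda(h)$ is a bilateral shift, unitarily equivalent to multiplication by $z$ on $L^2(\mathbb T)$. So for a trigonometric polynomial $p(z)=\sum_m\hat p(m)z^m$ the operator $p(\lambda(h))=\sum_m\hat p(m)\lambda(h^m)$ has norm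
$$\|p(\lambda(h))\|=\|p\|_\infty=\sup_{\mathbb T}|p|, \tag{7}$$
and $p\mapsto p(\lambda(h))$ is a $*$-isomorphism of the trigonometric polynomials onto $\mathbb C[H]$. In particular, if $a_j=p_j(\lambda(h))$, then $\|\sum_ja_ja_j^*\|=\|\sum_j|p_j|^2\|_\infty$.

**Lemma 2.** For a finite set $J\subset\mathbb N$ and $a_j\in\mathbb C[H]$ $(j\in J)$,
$$\Big\|\sum_{j\in J}a_j\lambda(g_j)\Big\|\le2\Big\|\sum_{j\in J} a_ja_j^*\Big\|^{1/2}.$$

*Proof.* By (4) and $R_j=P_jR_j$, the operator equals $T_1+T_2$ with $T_1=\sum_ja_j\lambda(g_j)Q_j$ and $T_2=\sum_ja_jP_jR_j$.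

The first part is as before: the $Q_j$ are mutually orthogonal, so
$$T_1T_1^*=\sum_ja_j\lambda(g_j)Q_j\lambda(g_j)^*a_j^*\le\sum_ja_ja_j^*.$$

In the second part, the ranges of the $a_jP_j$ need not be orthogonal a priori, so we compute $P_ibP_j$ for $b\in\mathbb C[H]$. If $s$ begins with $g_j$ and $n\ne0$, then $h^ns$ is already reduced and begins with $h$ or $h^{-1}$. So $P_i\lambda(h^n)P_j=0$ for $n\ne0$. For $n=0$ we have $P_iP_j=\delta_{ij}P_i$. Hence $P_ibP_j=\delta_{ij}\tau(b)P_i$. Apply this to $b=a_i^*a_j$:
$$T_2^*T_2=\sum_{i,j}R_i^*P_ia_i^*a_jP_jR_j=\sum_j\tau(a_j^*a_j)R_j^*R_j\le\sum_j\tau(a_j^*a_j)\,1 .$$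
Since $\mathbb C[H]$ is commutative, $\sum_j\tau(a_j^*a_j)=\tau(\sum_ja_ja_j^*)\le\|\sum_ja_ja_j^*\|$. Both $\|T_1\|$ and $\|T_2\|$ are therefore at most $\|\sum_ja_ja_j^*\|^{1/2}$. $\square$

The plan is now visible. Choose real polynomials $p_k$ such that $\sum_kp_k^2$ is bounded and converges to a discontinuous $f$. An operator $x$ built from a "row" with entries $p_k(\lambda(h))$ in front of free generators will be bounded, and the part of $xx^*$ living on $H$ will be $\sum_k p_k^2=f$. By the Fejér argument, that makes $xx^*$ not almost periodic. For $x$ itself to be almost periodic, the entry $p_k$ must be spread over many generators, as with $y$ in Section 3.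

## 5. An almost periodic $x$ with $xx^*$ not almost periodic

**Theorem 3.** There is $x\in AP(\hat\Gamma)$ with $xx^*\notin AP(\hat\Gamma)$. Hence $AP(\hat\Gamma)$ is not a C$^*$-subalgebra of $VN(\Gamma)$.

**Step 0. The polynomials.** We need real polynomials whose squares add up, boundedly, to a discontinuous function. Let $U\subset\mathbb T$ be an open half circle and $d(z)$ the distance from $z$ to $\mathbb T\setminus U$. Put $u_0=0$ and $u_k=\frac12\min(1,2^kd)$ for $k\ge1$. These are continuous and increase pointwise to $\frac121_U$. Let $v_k=\sqrt{u_k-u_{k-1}}$, a continuous function with values in $[0,1]$. By Weierstrass there is a trigonometric polynomial, which we may replace by its real part, within $\varepsilon=\frac13 2^{-k-3}$ of $v_k$ uniformly. Call it $p_k$. Then $|p_k^2-v_k^2|\le\varepsilon(2+\varepsilon)\le3\varepsilon$, that is,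
$$\|p_k^2-(u_k-u_{k-1})\|_\infty\le2^{-k-3}\qquad(k\ge1).$$
Summing, $\sum_{k\le n}p_k^2\le u_n+\frac18\le\frac12+\frac18\le1$. The pointwise sum is
$$f:=\sum_kp_k^2=\tfrac121_U+\sum_k\big(p_k^2-(u_k-u_{k-1})\big),$$
and the last series converges uniformly to a continuous function. So $0\le f\le1$. Moreover $f$ is not a.e. equal to a continuous function. Otherwise $1_U$ would be as well, and at an endpoint of $U$ that continuous function would take both values $0$ and $1$. Finally $\|p_k\|_{L^2}\le\|p_k\|_\infty\le1$.

**Step 1. The operator $x$.** We spread $p_k$ over $N_k$ generators and check that the sum exists. Let $\hat p_k$ be supported in $[-d_k,d_k]$, and put $M_k=2d_k+1$, $N_k=4^kM_k$. Choose disjoint $J_k\subset\mathbb N$ with $|J_k|=N_k$ and let $E_k=\{h^mg_j:|m|\le d_k,\ j\in J_k\}$. The listed elements are distinct and the $E_k$ are disjoint. Put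
$$x_k=N_k^{-1/2}\sum_{j\in J_k}p_k(\lambda(h))\lambda(g_j),\qquad X_n=\sum_{k\le n}x_k .$$
Thus $\hat x_k(h^mg_j)=N_k^{-1/2}\hat p_k(m)$ on $E_k$, and $\hat x_k=0$ elsewhere.

For $X_n$ the sum $\sum_ja_ja_j^*$ in Lemma 2 is $\sum_{k\le n}N_k\cdot N_k^{-1}p_k(\lambda(h))^2$. So $\|X_n\|\le2\|\sum_{k\le n}p_k^2\|_\infty^{1/2}\le2$. The $\hat x_k$ have disjoint supports and $\|\hat x_k\|_2^2=\|p_k\|_{L^2}^2$, with $\sum_k\|p_k\|_{L^2}^2=\int f\le1$. So $X_n\delta_e$ converges in $\ell^2(\Gamma)$. Since $X_n\delta_s=\rho(s^{-1})X_n\delta_e$, also $X_n\delta_s$ converges for each $s$. As $(X_n)$ is bounded, $X_n$ converges strongly to some $x\in VN(\Gamma)$, with $\|x\|\le2$ and $\hat x=\sum_k\hat x_k$.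

**Step 2. $\|L_{x_k}\|\le4\cdot2^{-k}$.** This is where the spreading pays off. Let $\|a\|_{A(\Gamma)}\le1$.

First we bound $a$ on $E_k$, as in (6): we claim
$$\sum_{s\in E_k}|a(s)|^2\le4M_k. \tag{8}$$
Let $c:E_k\to\mathbb C$ and $c_j(z)=\sum_{|m|\le d_k}c(h^mg_j)z^m$, so that $\sum_{s\in E_k}c(s)\lambda(s)=\sum_{j\in J_k}c_j(\lambda(h))\lambda(g_j)$. By Cauchy–Schwarz $|c_j|^2\le M_k\sum_m|c(h^mg_j)|^2$ on $\mathbb T$. Lemma 2 gives
$$\Big|\sum_{s\in E_k}c(s)a(s)\Big|\le\Big\|\sum_{s\in E_k}c(s)\lambda(s)\Big\|\le2\Big\|\sum_{j\in J_k}|c_j|^2\Big\|_\infty^{1/2}\le2M_k^{1/2}\|c\|_2 .$$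
The supremum over $\|c\|_2\le1$ is (8).

Next, $a\star x_k=N_k^{-1/2}\sum_{j\in J_k}a_j\lambda(g_j)$, where $a_j=\sum_m\hat p_k(m)a(h^mg_j)\lambda(h^m)$. The polynomial of $a_j$ is bounded on $\mathbb T$, again by Cauchy–Schwarz, by
$$\|\hat p_k\|_2\Big(\sum_{|m|\le d_k}|a(h^mg_j)|^2\Big)^{1/2}\le\Big(\sum_{|m|\le d_k}|a(h^mg_j)|^2\Big)^{1/2}.$$
So by Lemma 2 and (8), $\|a\star x_k\|\le2N_k^{-1/2}(4M_k)^{1/2}=4(M_k/N_k)^{1/2}=4\cdot2^{-k}$.

**Step 3. $x\in AP(\hat\Gamma)$.** We sum the orbit maps. Each $L_{x_k}$ has finite rank, because $x_k$ is a finite combination of translations. By Step 2 the series $\sum_kL_{x_k}$ converges in operator norm to a compact operator $S$. For fixed $a$ we have $L_{X_n}(a)\to S(a)$ in norm. On the other hand, strong convergence $X_n\to x$ gives weak$^*$ convergence, because every element of the predual has the form $\langle\,\cdot\,\xi|\eta\rangle$. Hence $a\star X_n\to a\star x$ weak$^*$. So $S=L_x$, which is therefore compact.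

**Step 4. The coefficients of $xx^*$ on $H$ are those of $f$.** By (3), $\widehat{xx^*}(t)=\sum_s\hat x(ts)\overline{\hat x(s)}$. For $t=h^m$ and $s=h^lg_j$ with $j\in J_k$, $ts=h^{m+l}g_j$ involves the same $g_j$, so
$$\widehat{xx^*}(h^m)=\sum_k\sum_{j\in J_k}\frac1{N_k}\sum_l\hat p_k(m+l)\overline{\hat p_k(l)}=\sum_k\widehat{|p_k|^2}(m)=\hat f(m).$$
The last equality is dominated convergence: the partial sums $\sum_{k\le n}p_k^2$ lie in $[0,1]$ and converge pointwise to $f$.

**Step 5. $xx^*\notin AP(\hat\Gamma)$.** We test with Fejér functions supported on $H$. Let $\xi_n=(n+1)^{-1/2}\sum_{l=0}^n\delta_{h^l}$, a unit vector, and $\varphi_n(s)=\langle\lambda(s)\xi_n|\xi_n\rangle$. Then $\varphi_n\in A(\Gamma)$, $\|\varphi_n\|\le1$, $\varphi_n=0$ off $H$, and $\varphi_n(h^m)=(1-\frac{|m|}{n+1})^+$. By (3) and Step 4,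
$$\varphi_n\star(xx^*)=\sum_m\varphi_n(h^m)\hat f(m)\lambda(h^m)=(\sigma_nf)(\lambda(h)),$$
with $\sigma_nf$ the $n$th Fejér mean of $f$. If $xx^*$ were almost periodic, a subsequence would converge in norm. By (7), some $\sigma_{n_i}f$ would converge uniformly on $\mathbb T$ to a continuous function. But $\sigma_nf\to f$ in $L^2(\mathbb T)$, so $f$ would be a.e. equal to a continuous function, contrary to Step 0.

A C$^*$-subalgebra containing $x$ contains $xx^*$, so $AP(\hat\Gamma)$ is not one. $\blacksquare$

Step 5 used only that the coefficients of the tested element on $H$ are those of a bounded function not a.e. equal to a continuous one. We shall use it again in that form.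

**Remark (the spreading cannot be omitted for these $p_k$).** Put $x'=\sum_kp_k(\lambda(h))\lambda(g_k)$, which exists by the argument of Step 1. Then $x'$ is not almost periodic. To see this, note that $d$ takes every value $2^{-k}$, $k\ge1$; where $d=2^{-k}$ we have $u_k-u_{k-1}\ge\frac14$. So $\|p_k\|_\infty^2\ge\frac14-\frac1{16}$ for all $k$. The function $b_k(s)=\varphi_{n}(sg_k^{-1})=\langle\lambda(s)\lambda(g_k^{-1})\xi_{n}|\xi_{n}\rangle$ lies in the unit ball of $A(\Gamma)$ and is supported on $Hg_k$. So $b_k\star x'=(\sigma_{n}p_k)(\lambda(h))\lambda(g_k)$. Since $\sigma_np_k\to p_k$ uniformly as $n\to\infty$, we may choose $n=n_k$ so that this has norm at least $\frac12\|p_k\|_\infty$. If $L_{x'}$ were compact, a subsequence of $(b_k\star x')$ would converge in norm. Its limit would have all coefficients $0$, since each $s$ lies in at most one $Hg_k$. So the limit would be $0$, against the lower bound.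

## 6. Self-adjoint elements and passage to larger groups

**Lemma 4.** For every locally compact $G$, $x\in AP(\hat G)$ implies $x^*\in AP(\hat G)$.

*Proof.* Let $a^*(s)=\overline{a(s^{-1})}$. If $a(s)=\langle\lambda(s)\xi|\eta\rangle$, then $a^*(s)=\overline{\langle\xi|\lambda(s)\eta\rangle}=\langle\lambda(s)\eta|\xi\rangle$. So $a\mapsto a^*$ is an isometric, conjugate-linear involution of $A(G)$, and it is multiplicative for the pointwise product. Also $\langle x^*,a\rangle=\langle x^*\xi|\eta\rangle=\overline{\langle x\eta|\xi\rangle}=\overline{\langle x,a^*\rangle}$. Hence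
$$\langle a\star x^*,b\rangle=\overline{\langle x,b^*a^*\rangle}=\overline{\langle a^*\star x,b^*\rangle}=\langle(a^*\star x)^*,b\rangle .$$
So $L_{x^*}(a)=(L_x(a^*))^*$. The unit ball is carried onto itself by $a\mapsto a^*$, then to a relatively compact set by $L_x$, and the adjoint on $VN(G)$ is isometric. Thus $L_{x^*}$ is compact. $\square$

To move from $\Gamma$ to groups containing it, we use Herz's restriction theorem (C. Herz, *Harmonic synthesis for subgroups*, Ann. Inst. Fourier 23 (1973); also M. Takesaki and N. Tatsuuma, J. Funct. Anal. 11 (1972)): for a closed subgroup $H$ of $G$, restriction $r:A(G)\to A(H)$ is a contractive surjective homomorphism, and every $b\in A(H)$ has an extension in $A(G)$ of the same norm.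

**Proposition 5.** Let $H$ be a closed subgroup of $G$. There is an isometric normal $*$-homomorphism $i:VN(H)\to VN(G)$ with $i(\lambda_H(s))=\lambda_G(s)$, and for $x\in VN(H)$,
$$i(x)\in AP(\hat G)\iff x\in AP(\hat H).$$

*Proof.* Let $i=r^*$. It is weak$^*$-continuous, and it is isometric because $r$ maps the closed unit ball onto the closed unit ball. From $\langle i(\lambda_H(s)),a\rangle=r(a)(s)=a(s)$ we get $i(\lambda_H(s))=\lambda_G(s)$.

So $i(uv)=i(u)i(v)$ for $u,v\in\operatorname{span}\lambda_H(H)$. Fix $u$ in this span. Both sides are weak$^*$-continuous in $v$, because multiplication is separately weak$^*$-continuous, and the span is weak$^*$-dense. So the identity holds for all $v\in VN(H)$. Now fix $v$ and let $u$ vary in the same way. For adjoints, $r(a^*)=r(a)^*$ gives $\langle i(x)^*,a\rangle=\overline{\langle x,r(a)^*\rangle}=\langle x^*,r(a)\rangle=\langle i(x^*),a\rangle$.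

Finally, $\langle a\star i(x),c\rangle=\langle x,r(c)r(a)\rangle=\langle i(r(a)\star x),c\rangle$, so $L_{i(x)}=i\circ L_x\circ r$. Hence $L_{i(x)}$ maps the closed unit ball of $A(G)$ onto the image under the isometry $i$ of $L_x(\text{closed unit ball of }A(H))$. One of these sets is relatively compact iff the other is. $\square$

A *Jordan subalgebra* of $VN(G)$ is a linear subspace closed under $(a,b)\mapsto ab+ba$; in particular it contains the squares of its elements.

**Theorem 6.** Let $G$ be a locally compact group containing a discrete subgroup that is free and non-abelian. Then: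

1. there is a self-adjoint $w\in AP(\hat G)$ with $w^2\notin AP(\hat G)$; there is also a positive $w'\in AP(\hat G)$ with $w'^2\notin AP(\hat G)$;
2. $AP(\hat G)$ is neither a C$^*$-subalgebra nor a Jordan subalgebra of $VN(G)$, and $C^*_\delta(G)\ne AP(\hat G)$.

*Proof.* **Step 1. Reduction to $\Gamma$.** We find $\Gamma$ as a closed subgroup of $G$. Two members of a free basis of the given subgroup generate a copy of $F_2=\langle a,b\rangle$. In it the elements $b^nab^{-n}$, $n\ge0$, are free generators. Indeed, a nonempty reduced word in them has the form $b^{n_1}a^{k_1}b^{n_2-n_1}a^{k_2}\cdots a^{k_r}b^{-n_r}$ with $k_i\ne0$ and $n_{i+1}\ne n_i$, so it is not trivial. Thus $G$ has a discrete subgroup isomorphic to $\Gamma$, and discrete subgroups are closed. The map $i$ of Proposition 5 preserves products, adjoints and positivity, and both preserves and reflects almost periodicity. So it suffices to prove (1) for $G=\Gamma$.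

**Step 2. The coefficients of $w^2$ on $H=\langle h\rangle$.** Take $x$ from Theorem 3 and $w=x+x^*$. This is in $AP(\hat\Gamma)$ by Lemma 4, and $w^2=xx^*+x^*x+x^2+x^{*2}$. We must see that the three new terms do not cancel the discontinuity. We use (3).

Recall that $\hat x$ is supported on words $h^lg_j$, and $\widehat{x^*}$ on their inverses. Consider the homomorphism $\Gamma\to\mathbb Z$ with $h\mapsto0$ and $g_j\mapsto1$. It takes the value $2$ on the support of $\widehat{x^2}$, the value $-2$ on that of $\widehat{x^{*2}}$, and $0$ on $H$. So $x^2$ and $x^{*2}$ contribute nothing on $H$.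

Next, $\widehat{x^*x}(t)=\sum_{s'}\overline{\hat x(s't^{-1})}\hat x(s')$. A nonzero term has $s'=h^{l'}g_{j'}$ and $s't^{-1}=s=h^lg_j$, so that $t=s^{-1}s'=g_j^{-1}h^{l'-l}g_{j'}$. If $l\ne l'$, or if $l=l'$ and $j\ne j'$, this is a reduced word beginning with $g_j^{-1}$, so it is not in $H$. Hence $t\in H$ only when $s=s'$ and $t=e$, and the contribution of $x^*x$ at $h^m$ is $\|\hat x\|_2^2\,\delta_{m,0}$.

With Step 4 of Theorem 3, $\widehat{w^2}(h^m)=\hat f(m)+\|\hat x\|_2^2\,\delta_{m,0}$. These are the Fourier coefficients of $f$ plus a constant.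

**Step 3. Conclusion.** The function $f+\|\hat x\|_2^2$ is bounded and not a.e. equal to a continuous function, so Step 5 of Theorem 3 applies to it and gives $w^2\notin AP(\hat\Gamma)$. For the positive element, $\|w\|\le2\|x\|\le4$, so $w'=w+4\cdot1\ge0$. Since $a\star1=a(e)1$, we have $1\in AP(\hat\Gamma)$ and so $w'\in AP(\hat\Gamma)$. Now $w'^2=w^2+8w+16$, where $8w+16\in AP(\hat\Gamma)$ and $w^2\notin AP(\hat\Gamma)$. As $AP(\hat\Gamma)$ is a linear space, $w'^2\notin AP(\hat\Gamma)$.

Part (2) follows: C$^*$-subalgebras and Jordan subalgebras contain the squares of their elements, and $C^*_\delta(G)$ is an algebra. $\square$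

For example, $F_2$ itself qualifies. So does $SL(2,\mathbb R)$: the matrices $\begin{pmatrix}1&2\\0&1\end{pmatrix}$ and $\begin{pmatrix}1&0\\2&1\end{pmatrix}$ in the discrete group $SL(2,\mathbb Z)$ are free generators. To check this, let $n\ne0$. The $n$th power of the first sends $\{|x|<|y|\}$ into $\{|x|>|y|\}$, since $|x+2ny|\ge2|y|-|x|>|y|$, and symmetrically the $n$th power of the second sends $\{|x|>|y|\}$ into $\{|x|<|y|\}$. So a word that begins and ends with nonzero powers of the first matrix moves every point of $\{|x|<|y|\}$ and is not trivial. Any other nonempty reduced word is conjugate, by a suitable power of the first matrix, to one of this form.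

## 7. Almost connected groups and discrete linear groups

A locally compact group $G$ with identity component $G_0$ is almost connected if $G/G_0$ is compact.

**Corollary 7.** If $G$ is almost connected and not amenable, then $AP(\hat G)$ is not a C$^*$-algebra (not even closed under squaring self-adjoint elements), and $AP(\hat G)\ne C^*_\delta(G)$.

*Proof.* By Theorem 6 it suffices that $G$ contain a discrete copy of $F_2$. This is due to N. Rickert (Trans. Amer. Math. Soc. 127 (1967)). Here is an argument.

**Step 1. Lifting.** We show that discrete free subgroups lift. Let $q:L'\to L''$ be a continuous homomorphism of topological groups, and suppose $q(u_1),q(u_2)$ freely generate a discrete subgroup $F$ of $L''$. A nonempty reduced word in $u_1,u_2$ maps to the same word in $q(u_1),q(u_2)$, which is not trivial. So $\langle u_1,u_2\rangle$ is free and $q$ is injective on it. If $V$ is a neighborhood of $e$ with $V\cap F=\{e\}$, then $q^{-1}(V)$ is a neighborhood of $e$ that meets $\langle u_1,u_2\rangle$ only in $e$. So $\langle u_1,u_2\rangle$ is discrete.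

**Step 2. Reduction to a semisimple Lie algebra.** By the Gleason–Montgomery–Yamabe–Zippin theorem, $G$ has a compact normal subgroup $K$ such that $L=G/K$ is a Lie group with finitely many components. Compact groups are amenable, and extensions of amenable groups by amenable groups are amenable. So $L$ is not amenable, nor is its finite-index open subgroup $L_0$. The radical $\mathrm{Rad}$ of $L_0$ is closed, normal and solvable, hence amenable, so the connected semisimple group $L_0/\mathrm{Rad}$ is not amenable. Let $\mathfrak s$ be its Lie algebra. If the Killing form of $\mathfrak s$ were negative definite, then $L_0/\mathrm{Rad}$ would be compact by Weyl's theorem, hence amenable. So some simple ideal $\mathfrak s_1$ of $\mathfrak s$ is non-compact.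

The adjoint representation $\mathrm{Ad}:L_0/\mathrm{Rad}\to GL(\mathfrak s)$ is continuous. By Step 1, applied to $\mathrm{Ad}$, to $L_0\to L_0/\mathrm{Rad}$ and to $G\to L$ (with $L_0$ open in $L$), it suffices to find a copy of $F_2$ inside the image of $\mathrm{Ad}$ that is discrete in $GL(\mathfrak s)$.

**Step 3. A copy of $\mathfrak{sl}_2(\mathbb R)$.** This will map $SL(2,\mathbb R)$ into that image. Let $\mathfrak s_1=\mathfrak k+\mathfrak p$ be a Cartan decomposition; $\mathfrak p\ne0$ since $\mathfrak s_1$ is non-compact. Take $0\ne Y\in\mathfrak p$. Then $\operatorname{ad}Y$ is symmetric for a suitable inner product on $\mathfrak s_1$, so it is diagonalizable over $\mathbb R$, and it is not $0$ because $\mathfrak s_1$ has trivial center. So $[Y,E]=cE$ for some $E\ne0$, $c\ne0$. Since $\operatorname{ad}E$ shifts the eigenvalues of $\operatorname{ad}Y$ by $c$, it is nilpotent. By the Jacobson–Morozov theorem there is an injective homomorphism $\theta:\mathfrak{sl}_2(\mathbb R)\to\mathfrak s_1\subseteq\mathfrak s$ whose image contains $E$. The representation $\operatorname{ad}\circ\theta$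 of $\mathfrak{sl}_2(\mathbb R)$ on $\mathfrak s$ integrates to $\rho:SL(2,\mathbb R)\to GL(\mathfrak s)$: complexify, integrate to the simply connected group $SL(2,\mathbb C)$, and restrict. Since $SL(2,\mathbb R)$ is generated by exponentials, its image is generated by elements $\exp(\operatorname{ad}\theta(Z))=\mathrm{Ad}(\exp\theta(Z))$, so it lies in the image of $\mathrm{Ad}$.

**Step 4. The image of a free subgroup of $SL(2,\mathbb Z)$ is free and discrete.** Let $F\subset SL(2,\mathbb Z)$ be the copy of $F_2$ from Section 6. Each $g\in SL(2,\mathbb R)$ is $k_1\alpha_tk_2$ with $k_1,k_2\in SO(2)$, $\alpha_t=\operatorname{diag}(e^t,e^{-t})$, $t\ge0$, and $\|g\|=e^t$. In $\mathfrak{sl}_2(\mathbb R)$ the element $\operatorname{diag}(1,-1)$ has an eigenvector of eigenvalue $2$ under $\operatorname{ad}$. Applying $\theta$, we see that $\rho(\alpha_t)$ has the eigenvalue $e^{2t}$. With $C=\sup_{k\in SO(2)}\|\rho(k)\|$ we get $e^{2t}\le\|\rho(\alpha_t)\|\le C^2\|\rho(g)\|$, that is,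
$$\|g\|^2\le C^2\|\rho(g)\| . \tag{9}$$
Only finitely many elements of $SL(2,\mathbb Z)$ have norm below a given bound. So by (9) every bounded subset of $GL(\mathfrak s)$ contains $\rho(\gamma)$ for only finitely many $\gamma\in F$. In particular $\rho(F)$ is discrete. If $\gamma\in F$ and $\rho(\gamma)=1$, then $\rho(\gamma^n)=1$ for all $n$, so $\{\gamma^n\}$ is finite, and $\gamma=e$ as $F$ is torsion-free. Hence $\rho(F)$ is a discrete copy of $F_2$ in the image of $\mathrm{Ad}$. $\square$

**Corollary 8.** Let $G$ be a discrete group such that $G$ is linear over some field, or more generally such that each finitely generated subgroup of $G$ is amenable or contains $F_2$. The following are equivalent: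

- (a) $G$ is amenable;
- (b) $AP(\hat G)=C^*_\delta(G)$;
- (c) $AP(\hat G)$ is a C$^*$-subalgebra of $VN(G)$;
- (d) $w^2\in AP(\hat G)$ for every self-adjoint $w\in AP(\hat G)$.

*Proof.* That linear groups satisfy the more general hypothesis is the Tits alternative (J. Tits, J. Algebra 20 (1972)): a finitely generated linear group contains $F_2$ or is virtually solvable, hence amenable.

(a)$\Rightarrow$(b) is Proposition 1. (b)$\Rightarrow$(c) holds since $C^*_\delta(G)$ is a C$^*$-algebra, and (c)$\Rightarrow$(d) is clear. For (d)$\Rightarrow$(a): by Theorem 6, $G$ contains no $F_2$, so every finitely generated subgroup of $G$ is amenable. Then $G$ is amenable, because a finite set $S\subseteq G$ generates an amenable subgroup, in which there are Følner sets for $S$ and any $\varepsilon>0$, and these serve in $G$. $\square$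

In particular every non-amenable discrete linear group is a counterexample to the guess of Section 1. The arguments above give no classification of the groups $G$ for which $AP(\hat G)$ is a C$^*$-algebra. They do not decide the case of compact groups, or that of non-amenable discrete groups without free subgroups.
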